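# Eigenvector fluctuations for a spike in isotropic Gaussian noise

Throughout, $\theta>1$ is fixed, all objects depend on the dimension $d$, and limits are as $d\to\infty$. We write $\|\cdot\|$, $\|\cdot\|_2$, $\|\cdot\|_1$ for the operator, Hilbert–Schmidt and trace norms, $\Rightarrow$ for weak convergence, and $\lambda_0=\theta+\theta^{-1}$. For $z>2$ let $m=m(z)\in(0,1)$ solve $m+m^{-1}=z$. Then $m(\lambda_0)=\theta^{-1}$, and differentiating gives $-m'=m^2/(1-m^2)$, so $-m'(\lambda_0)=1/(\theta^2-1)$. Recall that for the semicircle law $\sigma$ on $[-2,2]$ we have $\int (z-x)^{-1}\sigma(dx)=m(z)$, hence $\int(z-x)^{-2}\sigma(dx)=-m'(z)$.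

## 1. A spike in the GOE: fluctuations from rotation invariance

Here $\mathrm{GOE}(N)$ means a symmetric $N\times N$ Gaussian matrix $W$ with independent centered entries on and above the diagonal, of variance $\frac1{N+1}$ off the diagonal and $\frac2{N+1}$ on it. Its law is invariant under $W\mapsto OWO^\top$ for orthogonal $O$. Since $\mathbb E[W_{ac}W_{eb}]=\frac1{N+1}(\delta_{ae}\delta_{cb}+\delta_{ab}\delta_{ce})$, for every matrix $Y$
$$\mathbb E[WYW]=\tfrac1{N+1}\big(\operatorname{tr}Y\cdot I+Y^\top\big),\qquad \mathbb E[W^2]=I.\tag{1}$$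

Let $v\in\mathbb R^d$ be a unit vector, $X=\theta vv^\top+W$, $\lambda=\lambda_{\max}(X)$, and let $\widehat v$ be a unit leading eigenvector with $\langle\widehat v,v\rangle>0$. We use
$$\lambda\to\lambda_0,\qquad \langle\widehat v,v\rangle^2\to1-\theta^{-2}\qquad\text{in probability},\tag{2}$$
which for the GOE is a case of the theorem recalled in Section 2. So $\widehat v$ is close to $\sqrt{1-\theta^{-2}}\,v$ in the direction of $v$, and the rest of its mass, $\theta^{-2}$, lies in $v^\perp$. How is this rest distributed?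

**Proposition 1.** Let $W=\mathrm{GOE}(d)$, and let $R\in\mathbb R^{d_0\times d}$ be deterministic with $d_0$ fixed, $Rv=0$ and $RR^\top\to M$. Then $\sqrt d\,R(\widehat v-\sqrt{1-\theta^{-2}}\,v)=\sqrt d\,R\widehat v\Rightarrow\mathcal N(0,\theta^{-2}M)$.

*Proof.* The top eigenvalue is almost surely simple, because the law of $X$ has a density on symmetric matrices. Let $O$ be a Haar random orthogonal matrix with $Ov=v$, independent of $W$. Then $OXO^\top$ has the law of $X$, so $O\widehat v$ has the law of $\widehat v$. Write $\widehat v=cv+\sqrt{1-c^2}\,u$ with $u\perp v$ a unit vector. In $O\widehat v=cv+\sqrt{1-c^2}\,Ou$ the vector $Ou$ is uniform on the unit sphere of $v^\perp$ and independent of $c$. Realize it as $\xi/|\xi|$ with $\xi$ standard Gaussian in $v^\perp$. Then $R\xi\sim\mathcal N(0,RR^\top)$, $|\xi|^2/d\to1$ and $1-c^2\to\theta^{-2}$, which gives the claim. $\square$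

The proof works because the noise cannot tell directions in $v^\perp$ apart. Suppose now that we keep only $\mathbb E[W^2]=I$ and drop rotation invariance. Which matrix replaces $\theta^{-2}d^{-1}(I-vv^\top)$ as the covariance of $\widehat v$ on $v^\perp$?

## 2. Isotropic noise, the map $\Phi$, and a semidefinite candidate

Let $A_1,\dots,A_n\in\mathbb R^{d\times d}_{\rm sym}$ be deterministic with $n=n(d)\ge1$, let $g_1,\dots,g_n$ be i.i.d. standard Gaussians, and put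
$$W=\sum_ig_iA_i,\qquad X=\theta vv^\top+W,\qquad \Phi(Y)=\sum_iA_iYA_i=\mathbb E[WYW].$$
Let $\mathrm{Cov}(W)$ be the $d^2\times d^2$ covariance matrix of the entries of $W$, and $\nu:=v(W):=\|\mathrm{Cov}(W)\|^{1/2}$. The noise hypotheses are

1. isotropy: $\mathbb E[W^2]=\sum_iA_i^2=I_d$ for every $d$;
2. $\nu(\log d)^{3/2}\to0$.

**Examples.** For $\mathrm{GOE}(d)$, formula (1) is the formula for $\Phi$. For $a<b$ the equal entries $W_{ab},W_{ba}$ give a $2\times2$ block of $\mathrm{Cov}(W)$ with all entries $\frac1{d+1}$, of norm $\frac2{d+1}$, and the diagonal entries have variance $\frac2{d+1}$. So $\nu^2=\frac2{d+1}$. For $W=\operatorname{diag}(g_1,\dots,g_d)$ isotropy holds but $\nu=1$, so hypothesis 2 fails. Under isotropy $\nu$ cannot be smaller than for the GOE: $\operatorname{tr}\mathrm{Cov}(W)=\mathbb E\operatorname{tr}W^2=d$ and $\operatorname{rank}\mathrm{Cov}(W)\le d(d+1)/2$, hence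
$$\nu^2\ge\frac2{d+1}.\tag{3}$$

The setting is that of the BBP theorem of Bandeira, Cipolloni, Schröder and van Handel (2024): under hypotheses 1 and 2, both limits in (2) hold.

Next, the candidate for the covariance. For symmetric $A_0$ Lehner's semicircular formula concerns
$$\Lambda_{\rm sc}(A_0,A_1,\dots,A_n)=\inf_{Y\succ0}\lambda_{\max}\big(Y^{-1}+A_0+\Phi(Y)\big),$$
which equals $\lambda_{\max}(A_0\otimes1+\sum_iA_i\otimes s_i)$ for a free semicircular family $(s_i)$. We shall not use this interpretation. There is a dual form, $\Lambda_{\rm sc}=\max\{\mathcal D(S):S\succeq0,\ \operatorname{tr}S=1\}$ with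
$$\mathcal D(S)=\langle A_0,S\rangle+2\operatorname{tr}\big((S^{1/2}\Phi(S)S^{1/2})^{1/2}\big).$$
Assume that for each $d\ge1$ and $A_0=\theta vv^\top$ the dual has a unique optimizer $S^\star$, and put
$$\Sigma=S^\star-(1-\theta^{-2})vv^\top .$$

**Conjecture** (Dmitriy Kunisky, "Lehner's operator norm formulas, semidefinite programming, and spiked matrix models", arXiv:2606.14687 (2026)). Let $d_0\ge1$ be fixed and let $R=R^{(d)}\in\mathbb R^{d_0\times d}$ satisfy $d\,R\Sigma R^\top\to\Gamma$, $\|R\|=O(1)$, and $Rv=0$ for each $d\ge1$. Then, with $\langle\widehat v,v\rangle>0$,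
$$\mathsf{Law}\big(\sqrt d\,R(\widehat v-\sqrt{1-\theta^{-2}}\,v)\big)\to\mathcal N(0,\Gamma).$$

## 3. Certifying the optimizer, and its value for the GOE

**Lemma 2 (certificate).** Let $Y\succ0$ satisfy $Y^{-1}+A_0+\Phi(Y)=\Lambda I$. For $S\succeq0$ with $\operatorname{tr}S=1$ we have $\mathcal D(S)\le\Lambda$, with equality iff $S=Y\Phi(S)Y$.

*Proof.* For $S,T\succeq0$ let $F(S,T)=\operatorname{tr}(S^{1/2}TS^{1/2})^{1/2}=\|S^{1/2}T^{1/2}\|_1$. It is the sum of the square roots of the eigenvalues of $ST$. Put $\tilde S=Y^{-1/2}SY^{-1/2}$ and $\tilde T=Y^{1/2}TY^{1/2}$. Then $\tilde S\tilde T=Y^{-1/2}(ST)Y^{1/2}$ is similar to $ST$, so $F(\tilde S,\tilde T)=F(S,T)$. By the singular value decomposition $F(\tilde S,\tilde T)=\max_U\operatorname{tr}(U\tilde S^{1/2}\tilde T^{1/2})$ over orthogonal $U$. Since $\operatorname{tr}\tilde S=\langle Y^{-1},S\rangle$ and $\operatorname{tr}\tilde T=\langle Y,T\rangle$,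
$$\langle Y^{-1},S\rangle+\langle Y,T\rangle-2F(S,T)=\min_U\|\tilde S^{1/2}-\tilde T^{1/2}U\|_2^2\ge0.$$
Equality means $\tilde S^{1/2}=\tilde T^{1/2}U$ for some $U$. Then $\tilde S=\tilde S^{1/2}(\tilde S^{1/2})^\top=\tilde T$; conversely $\tilde S=\tilde T$ allows $U=I$. And $\tilde S=\tilde T$ says $S=YTY$. Now take $T=\Phi(S)$. As $\langle Y,\Phi(S)\rangle=\langle\Phi(Y),S\rangle$ and $\operatorname{tr}S=1$, the left side is $\langle\Lambda I-A_0,S\rangle-2F(S,\Phi(S))=\Lambda-\mathcal D(S)$. $\square$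

So once we have $Y$ and one trace-one fixed point $S\succeq0$ of the linear map $\Psi:=Y\Phi(\cdot)Y$, this $S$ is an optimizer, and the optimizers are exactly the trace-one positive semidefinite (PSD) fixed points of $\Psi$.

**Example.** For $A_0=0$ and $\mathrm{GOE}(d)$, $Y=I$ gives $\Lambda=2$. The fixed point equation $S=(I+S)/(d+1)$ has the one solution $S=I/d$, and indeed $\mathcal D(I/d)=2\operatorname{tr}(I/d)=2$.

**Lemma 3.** (i) If every nonzero PSD fixed point of $\Psi$ is positive definite, then $\Psi$ has at most one trace-one PSD fixed point. (ii) Let $h_1,\dots,h_k$ be smooth on $(0,\infty)^k$ with $\max_ih_i\to\infty$ at the boundary and at infinity. Then $\max_ih_i$ has a minimizer, and at it there are weights $p_i\ge0$ with $\sum p_i=1$, $p_i=0$ unless $h_i$ attains the maximum, and $\sum_ip_i\nabla h_i=0$.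

*Proof.* (i) Let $S,S'$ be two such fixed points and $t$ maximal with $S-tS'\succeq0$. Then $S-tS'$ is a singular PSD fixed point, so it is $0$, and traces give $t=1$. (ii) A minimizer exists by compactness. If $0$ were not in the convex hull of the active gradients, separation would give a direction $e$ with $\langle\nabla h_i,e\rangle<0$ for all active $i$, and a small step along $e$ would lower the maximum. $\square$

**Proposition 4.** For $W=\mathrm{GOE}(d)$, $d\ge2$, and any unit vector $v$, the optimizer is unique and $S^\star=\frac p{d-1}(I-vv^\top)+q\,vv^\top$ with $p\to\theta^{-2}$, $q=1-p$.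

*Proof.* **Step 1, a certificate.** For $Y=\alpha(I-vv^\top)+\beta vv^\top$, formula (1) shows that $Y^{-1}+\theta vv^\top+\Phi(Y)$ has the eigenvalues
$$h_\perp=\tfrac1\alpha+\tfrac{d\alpha+\beta}{d+1},\qquad h_v=\tfrac1\beta+\theta+\tfrac{(d-1)\alpha+2\beta}{d+1}.$$
Apply Lemma 3(ii), with weights $p$ for $h_\perp$ and $q$ for $h_v$:
$$\frac p{\alpha^2}=\frac{dp+(d-1)q}{d+1},\qquad\frac q{\beta^2}=\frac{p+2q}{d+1}.\tag{4}$$
The second equation gives $q>0$, then the first gives $p>0$. So $h_\perp=h_v=:\Lambda$, and Lemma 2 applies to $Y$.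

**Step 2, the fixed point.** For $S=\frac p{d-1}(I-vv^\top)+q\,vv^\top$, (1) gives $\Phi(S)$ the eigenvalues $\frac1{d+1}\big(\frac{dp}{d-1}+q\big)=\frac p{(d-1)\alpha^2}$ on $v^\perp$ and $\frac{p+2q}{d+1}=\frac q{\beta^2}$ on $v$. So $\Phi(S)=Y^{-1}SY^{-1}$, and $S$ is an optimizer. For $0\ne S'\succeq0$ we have $\Phi(S')\succeq\frac{\operatorname{tr}S'}{d+1}I\succ0$, so $\Psi(S')\succ0$, and Lemma 3(i) gives uniqueness.

**Step 3, asymptotics.** By (4), $\beta^2=(d+1)\frac q{1+q}\le d+1$. Testing $\alpha=\beta=1$ gives $\theta<\Lambda\le2+\theta$. Hence $\alpha\frac d{d+1}\le\Lambda$ and $\frac1\alpha\le\Lambda$, so $\alpha$ is bounded above and below, and $\Lambda=\frac1\alpha+\alpha+o(1)=\frac1\beta+\theta+\alpha+o(1)$. Thus $\frac1\beta=\frac1\alpha-\theta+o(1)$. The first equation of (4), divided by $p$, reads $\frac1{\alpha^2}=\frac{d-1}{(d+1)p}+\frac1{d+1}$, so $p=\alpha^2(1+o(1))$. If $\beta$ were bounded along a subsequence, (4)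 would give $q\to0$, $p\to1$, $\alpha\to1$ and $\frac1\beta\to1-\theta<0$, which is impossible. So $\beta\to\infty$, $\alpha\to\theta^{-1}$ and $p\to\theta^{-2}$. $\square$

For the GOE, then, $d\,R\Sigma R^\top=\frac{dp}{d-1}RR^\top$ converges to $\Gamma$ iff $RR^\top\to\theta^2\Gamma$, and Proposition 1 gives the limit $\mathcal N(0,\Gamma)$: the conjecture is true there.

## 4. Words, ladders and reversed words

If $\lambda>\|W\|$, the eigenvalue equation $(\lambda-W)\widehat v=\theta\langle v,\widehat v\rangle v$ gives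
$$\widehat v=\theta\langle v,\widehat v\rangle\,G(\lambda)v,\qquad G(z)=(z-W)^{-1}.\tag{5}$$
For $r\perp v$, (2) then suggests that $\sqrt d\,r^\top\widehat v$ has variance about $d(\theta^2-1)\,\mathbb E[(r^\top G(\lambda_0)v)^2]$. Sections 5 and 9 make this precise; for now we look at second moments.

For a word $\mathbf i=(i_1,\dots,i_k)$ put $M_{\mathbf i}=r^\top A_{i_1}\cdots A_{i_k}v$ and let $\mathrm{rev}(\mathbf i)$ be the reversed word. Define
$$a_k=r^\top\Phi^k(vv^\top)r=\sum_{\mathbf i}M_{\mathbf i}^2\ge0,\qquad t_k=\operatorname{tr}\big(vr^\top\Phi^k(vr^\top)\big)=\sum_{\mathbf i}M_{\mathbf i}M_{\mathrm{rev}(\mathbf i)}.\tag{6}$$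
By Cauchy–Schwarz $|t_k|\le a_k$. The smallest cases by hand: $\mathbb E[(r^\top Wv)^2]=a_1$, and by Wick's formula
$$\mathbb E[(r^\top W^2v)^2]=\Big(\sum_ir^\top A_i^2v\Big)^2+\sum_{i,j}M_{ij}^2+\sum_{i,j}M_{ij}M_{ji}=0+a_2+t_2 ,$$
since $\sum_iA_i^2=I$ and $r\perp v$. From length two on, a word can pair with itself or with its reversal.

**The first attempt, and where it stops.** Write $(r^\top Gv)^2=r^\top G(vv^\top)Gr$ and replace $GQG$ by its "ladder" approximation $m^2\sum_{k\ge0}m^{2k}\Phi^k(Q)$ with $m=\theta^{-1}$. The term $k=0$ vanishes, and the predicted variance of $r^\top\widehat v$ is $(1-\theta^{-2})\sum_{k\ge1}\theta^{-2k}a_k$. The approximation will be proved in Lemma 8, in the regime of Theorem B, with an error of order $\|Q\|\nu^2\sqrt{\log d}$. Here $\|Q\|=\|vv^\top\|=1$, and by (3) this error bound is at least $\frac2{d+1}\sqrt{\log d}$, whereas we need the second moment up to $o(1/d)$. So a whole term of order $1/d$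 may hide in the error, and $t_2$ is a part of it.

**GOE.** For $r\perp v$, $\Phi^k(vv^\top)=\frac1{d+1}(I+\Phi^{k-1}(vv^\top))$, so $d\,a_k-|r|^2\to0$ for each $k\geq 1$ when $|r|=O(1)$. But $\Phi(vr^\top)=\frac1{d+1}rv^\top$, so $t_k$ is $0$ for even $k$ and $|r|^2(d+1)^{-k}$ for odd $k$. Reversed words do not matter, and the prediction is $(1-\theta^{-2})\sum_{k\ge1}\theta^{-2k}|r|^2/d=\theta^{-2}|r|^2/d$, as it should be.

**A model in which every word equals its reversal.** Suppose a symmetric $J$ commutes with all $A_i$ and $r=Jv$. Then $M_{\mathbf i}=v^\top JA_{i_1}\cdots A_{i_k}v=v^\top A_{i_k}\cdots A_{i_1}Jv=v^\top JA_{i_k}\cdots A_{i_1}v=M_{\mathrm{rev}(\mathbf i)}$, so $t_k=a_k$. The simplest such noise is block diagonal with $J=I\oplus(-I)$. Take $d=2N$ and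
$$W=W_1\oplus W_2,\ \text{independent }\mathrm{GOE}(N)\text{ blocks},\qquad v=\tfrac1{\sqrt2}(e_1,e_1),\quad r=Jv=\tfrac1{\sqrt2}(e_1,-e_1).\tag{7}$$
Here $\Phi(Y)$ has zero off-diagonal blocks and diagonal blocks $\frac1{N+1}(\operatorname{tr}Y_{aa}\,I+Y_{aa}^\top)$. The blocks of $\Phi^k(vv^\top)$ keep trace $\frac12$, so $a_1=\frac1{N+1}$, $a_k=\frac{1/2+a_{k-1}}{N+1}$ for $k\ge2$, and $d\,a_1\to2$, $d\,a_k=d\,t_k\to1$ for $k\ge2$. The ladder part, times $d$, tends to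
$$(1-\theta^{-2})\Big(2\theta^{-2}+\sum_{k\ge2}\theta^{-2k}\Big)=\theta^{-2}(2-\theta^{-2}),$$
and the ladder plus the reversed words of length $\ge2$ to $(1-\theta^{-2})\,2\sum_{k\ge1}\theta^{-2k}=2\theta^{-2}$ (termwise limits are allowed since $d\,a_k\le2$ for all $k$). We now show that in this model $d\,r^\top\Sigma r$ tends to the first number, while the variance tends to the second.

**Theorem A (disproof).** For every $\theta>1$ there are $A_i,v,R$ with $d_0=1$ satisfying all hypotheses of the conjecture, including uniqueness of $S^\star$ for every $d\ge1$, with $\nu^2\le4/(d+2)$ for even $d\ge4$ and $\nu^2=2/(d+1)$ otherwise, such that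
$$d\,R\Sigma R^\top\to\Gamma=\theta^{-2}(2-\theta^{-2}),\qquad\text{but along even }d:\quad\sqrt d\,R(\widehat v-\sqrt{1-\theta^{-2}}\,v)\Rightarrow\mathcal N(0,2\theta^{-2}).$$
So the conjecture is false for every $\theta>1$.

**Theorem B (corrected CLT).** Assume isotropy and $d\,\nu^4\log d\to0$. Let $\|R\|=O(1)$, $Rv=0$, with rows $r_a^\top$, and assume $d\sum_{k\ge1}\theta^{-2k}R\Phi^k(vv^\top)R^\top=O(1)$. Put
$$\Xi=(1-\theta^{-2})\Big[\sum_{k\ge1}\theta^{-2k}R\Phi^k(vv^\top)R^\top+\sum_{k\ge2}\theta^{-2k}T_k\Big],\qquad(T_k)_{ab}=\operatorname{tr}\big(vr_a^\top\Phi^k(vr_b^\top)\big).$$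
Then $d\,\Xi$ is bounded and positive semidefinite up to $o(1)$. Along any subsequence with $d\,\Xi\to\Gamma'$ we have $\sqrt d\,R(\widehat v-\sqrt{1-\theta^{-2}}\,v)\Rightarrow\mathcal N(0,\Gamma')$. Hence convergence to $\mathcal N(0,\Gamma)$ holds iff $d\,\Xi\to\Gamma$. In this regime the conclusion of the conjecture holds iff $d(R\Sigma R^\top-\Xi)\to0$.

**Theorem C (scale of the condition).** There are isotropic models with $d\nu^4\to4$ and $R$ satisfying the other hypotheses of Theorem B for which $\sqrt d\,R\widehat v\Rightarrow\theta^{-2}\zeta\zeta'$ with $\zeta,\zeta'$ independent $\mathcal N(0,1)$, which is not Gaussian.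

So the condition of Theorem B cannot be weakened to $d\nu^4=O(1)$.

## 5. Two independent GOE blocks: proof of Theorem A

**The model.**

- Even $d=2N\ge4$: model (7) with $R=r^\top$. Then $\nu^2=\frac2{N+1}=\frac4{d+2}$.
- $d=2$ or $d\ge3$ odd: $W=\mathrm{GOE}(d)$, $v=e_1$, $R=\sqrt{2-\theta^{-2}}\,e_2^\top$.
- $d=1$: $W=g_1$, $v=1$, $R=0$, where $S^\star=1$ trivially and $\nu^2=1=\frac2{d+1}$.

Isotropy, hypothesis 2, $\|R\|=O(1)$ and $Rv=0$ hold. For $d=2$ and odd $d\ge3$, Proposition 4 gives uniqueness of $S^\star$, and along odd $d$ it gives $d\,R\Sigma R^\top=(2-\theta^{-2})\frac{dp}{d-1}\to\Gamma$.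

**Lemma 5.** In model (7) with $N\ge2$ the optimizer $S^\star$ is unique, and $d\,r^\top\Sigma r\to\theta^{-2}(2-\theta^{-2})$.

*Proof.* **Step 1, a certificate.** Let $P_c$ be the projection onto $\mathrm{span}(v,r)^\perp$ and $Y=\alpha P_c+\beta vv^\top+\gamma rr^\top$. Then $Y_{11}=Y_{22}=\alpha(I-e_1e_1^\top)+\frac{\beta+\gamma}2e_1e_1^\top$ and $Y_{12}=\frac{\beta-\gamma}2e_1e_1^\top$. Hence $\Phi(Y)=\varphi_cP_c+\varphi_s(vv^\top+rr^\top)$ with
$$\varphi_c=\frac{N\alpha+(\beta+\gamma)/2}{N+1},\qquad\varphi_s=\frac{(N-1)\alpha+\beta+\gamma}{N+1},$$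
and $Y^{-1}+\theta vv^\top+\Phi(Y)$ has the eigenvalues $h_c=\frac1\alpha+\varphi_c$, $h_v=\frac1\beta+\theta+\varphi_s$, $h_r=\frac1\gamma+\varphi_s$. Lemma 3(ii) gives a minimizer and weights with
$$\frac{p_c}{\alpha^2}=\frac{Np_c+(N-1)(p_v+p_r)}{N+1},\qquad\frac{p_v}{\beta^2}=\frac{p_r}{\gamma^2}=\frac{\frac{p_c}2+p_v+p_r}{N+1}=\frac{1+p_v+p_r}{2(N+1)}.\tag{8}$$
So $p_v,p_r>0$, then $p_c>0$ as $N\ge2$. All three are active: $h_c=h_v=h_r=:\Lambda$, and Lemma 2 applies.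

**Step 2, the fixed point.** Let $S=\frac{p_c}{2(N-1)}P_c+p_vvv^\top+p_rrr^\top$, of trace one. By the formulas for $\varphi_c,\varphi_s$, $\Phi(S)$ has eigenvalue $\frac1{N+1}\big(\frac{Np_c}{2(N-1)}+\frac{p_v+p_r}2\big)=\frac{p_c}{2(N-1)\alpha^2}$ on the range of $P_c$, and $\frac1{N+1}\big(\frac{p_c}2+p_v+p_r\big)=\frac{p_v}{\beta^2}=\frac{p_r}{\gamma^2}$ on $v$ and $r$. So $\Phi(S)=Y^{-1}SY^{-1}$, and $S$ is an optimizer.

**Step 3, uniqueness.** Let $0\ne S'\succeq0$ and $\Psi=Y\Phi(\cdot)Y$. If both diagonal blocks of $S'$ are nonzero, each diagonal block of $\Phi(S')$ is $\succeq\frac{\operatorname{tr}S'_{aa}}{N+1}I\succ0$, so $\Psi(S')\succ0$. If $S'_{11}=0$, then $\Phi(S')=0\oplus C$ with $C\succ0$, and $\Psi(S')$ has diagonal blocks $Y_{12}CY_{21}$ and $Y_{22}CY_{22}$. From $h_v=h_r$ we get $\frac1\gamma=\frac1\beta+\theta$, so $\beta\ne\gamma$ and $Y_{12}\ne0$. Both blocks are nonzero, and $\Psi^2(S')\succ0$. The case $S'_{22}=0$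 is the same. So nonzero PSD fixed points are positive definite, and Lemma 3(i) gives $S^\star=S$.

**Step 4, asymptotics.** By (8), $\beta^2=2(N+1)\frac{p_v}{1+p_v+p_r}\le N+1$, and likewise $\gamma^2\le N+1$. Testing $\alpha=\beta=\gamma=1$ gives $\theta<\Lambda\le2+\theta$. Then $\alpha\frac N{N+1}\le\Lambda$ and $\frac1\alpha\le\Lambda$, so $\alpha$ is bounded above and below, and since $\beta+\gamma=O(\sqrt N)$,
$$\Lambda=\tfrac1\alpha+\alpha+o(1)=\tfrac1\gamma+\alpha+o(1)=\tfrac1\beta+\theta+\alpha+o(1).$$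
So $\gamma=\alpha+o(1)$ and $\frac1\beta=\frac1\alpha-\theta+o(1)$. Dividing the first equation of (8) by $p_c$ gives $\frac1{\alpha^2}=\frac{N-1}{(N+1)p_c}+\frac1{N+1}$, so $p_c=\alpha^2(1+o(1))$. If $\beta$ were bounded along a subsequence, (8) would give $p_v,p_r\to0$, $p_c\to1$, $\alpha\to1$, $\frac1\beta\to1-\theta<0$, a contradiction. So $\beta\to\infty$, $\alpha,\gamma\to\theta^{-1}$, $p_c\to\theta^{-2}$, $p_r\to0$ by (8), and $p_v\to1-\theta^{-2}$. As $r\perp v$,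
$$d\,r^\top\Sigma r=2N\,p_r=\tfrac N{N+1}\gamma^2(1+p_v+p_r)\to\theta^{-2}(2-\theta^{-2}).\qquad\square$$

So all hypotheses of the conjecture hold, with the stated $\Gamma$. What remains is the true limit along $d=2N$.

**Step 1, reduction to two quadratic forms.** Fix $\varepsilon>0$ with $2+4\varepsilon<\lambda_0$. Classically $\|W_j\|\to2$ and the spectral distribution of $W_j$ converges to the semicircle law, in probability. With (2), with probability tending to $1$ the event $\Omega=\{\|W_1\|,\|W_2\|\le2+\varepsilon\}$ and $|\lambda-\lambda_0|\le\varepsilon$ both hold. Then (5) holds, and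
$$r^\top G(z)v=\tfrac12\big(a_1(z)-a_2(z)\big),\qquad a_j(z)=e_1^\top(z-W_j)^{-1}e_1.\tag{9}$$
(From here to the end of this section $a_1,a_2$ denote these functions.) By invariance we may replace $W_j$ by $O_jW_jO_j^\top$ with independent Haar $O_j$. So $a_j(z)=\omega_j^\top(z-W_j)^{-1}\omega_j$ with $\omega_j$ uniform on the unit sphere and independent of $W_j$, and the pairs $(W_j,\omega_j)$, $j=1,2$, independent. Put $m_j(z)=\frac1N\operatorname{tr}(z-W_j)^{-1}$ and $\Delta(z)=\sqrt N(a_1(z)-a_2(z))$, for $|z-\lambda_0|\le\varepsilon$.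

**Step 2, the traces do not contribute.** Let $f$ be $(z-x)^{-l}$, $l\in\{1,2\}$, times a fixed smooth cutoff equal to $1$ on $|x|\le2+\varepsilon$ and supported in $|x|\le2+2\varepsilon$. There $z-x\ge\varepsilon$, so $\|f'\|_\infty\le C$ uniformly in $z$. By Hoffman–Wielandt, $|\operatorname{tr}f(A)-\operatorname{tr}f(B)|\le\|f'\|_\infty\sum_i|\lambda_i(A)-\lambda_i(B)|\le\sqrt N\|f'\|_\infty\|A-B\|_2$. Moreover $W_j$ is a $\sqrt{2/(N+1)}$-Lipschitz function, in $\|\cdot\|_2$, of standard Gaussians. The Poincaré inequality gives $\operatorname{Var}\operatorname{tr}f(W_j)\le2\|f'\|_\infty^2$. As $W_1,W_2$ have the same law, $\sqrt N\,\frac1N(\operatorname{tr}f(W_1)-\operatorname{tr}f(W_2))$ has second moment $O(1/N)$. On $\Omega$ this variable is $\sqrt N(m_1-m_2)(z)$ for $l=1$ and $-\sqrt N(m_1'-m_2')(z)$ for $l=2$.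

**Step 3, replacing $\lambda$ by $\lambda_0$.** For $\omega$ uniform on the sphere and $B$ fixed symmetric with eigenvalues $b_i$, the moments $\mathbb E\omega_i^4=\frac3{N(N+2)}$, $\mathbb E\omega_i^2\omega_j^2=\frac1{N(N+2)}$ give
$$\mathbb E\big(\omega^\top B\omega-\tfrac1N\operatorname{tr}B\big)^2\le\tfrac{2\sum_ib_i^2}{N(N+2)}\le\tfrac2N\|B\|^2.$$
With $B=(z-W_j)^{-2}$ and Step 2, $\mathbb E[|\Delta'(z)|\mathbf 1_\Omega]\le C$ for $|z-\lambda_0|\le\varepsilon$. So for $h\le\varepsilon$ the integral $\mathbf 1_\Omega\int_{|z-\lambda_0|\le h}|\Delta'(z)|\,dz$ has mean at most $2hC$, and it bounds $|\Delta(\lambda)-\Delta(\lambda_0)|$ when $|\lambda-\lambda_0|\le h$ and $\Omega$ holds. Let $d\to\infty$, then $h\to0$: $\Delta(\lambda)-\Delta(\lambda_0)\to0$ in probability.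

**Step 4, the normal limit.** Write $\omega_j=\xi/|\xi|$ with $\xi$ standard Gaussian. In the eigenbasis of $W_j$, with eigenvalues $\mu_i$ and $c_i=\frac1{\lambda_0-\mu_i}-m_j(\lambda_0)$, we have $\sum_ic_i=0$ and
$$\sqrt N(a_j-m_j)(\lambda_0)=\frac N{|\xi|^2}\cdot\frac1{\sqrt N}\sum_i(\xi_i^2-1)c_i.$$
On $\Omega$ the $c_i$ are bounded, and $\frac1N\sum_ic_i^2\to-m'(\lambda_0)-m(\lambda_0)^2=\frac1{\theta^2-1}-\frac1{\theta^2}=\frac1{\theta^2(\theta^2-1)}$ in probability. Since $\operatorname{Var}\xi_i^2=2$ and $|\xi|^2/N\to1$, Lindeberg's theorem conditionally on $W_j$ (conditional characteristic functions converge in probability; take expectations) gives $\mathcal N\big(0,\frac2{\theta^2(\theta^2-1)}\big)$, independently for $j=1,2$.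

**Step 5, conclusion.** By Steps 2–4, $\Delta(\lambda)\Rightarrow\mathcal N\big(0,\frac4{\theta^2(\theta^2-1)}\big)$. By (9), $\sqrt d\,r^\top G(\lambda)v=\frac{\sqrt2}2\Delta(\lambda)\Rightarrow\mathcal N\big(0,\frac2{\theta^2(\theta^2-1)}\big)$. By (5) and $\langle v,\widehat v\rangle\to\sqrt{1-\theta^{-2}}$ the limit variance of $\sqrt d\,r^\top\widehat v$ is $\theta^2(1-\theta^{-2})\cdot\frac2{\theta^2(\theta^2-1)}=2\theta^{-2}$. As $2\theta^{-2}\ne\theta^{-2}(2-\theta^{-2})$, the conjecture fails. This proves Theorem A. $\blacksquare$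

## 6. Inequalities for $\Phi$, and a cutoff

Sections 6–9 prove Theorem B; its hypotheses are in force. Fix $u\in\mathbb R^{d_0}$ and put $r=R^\top u$, a bounded vector with $r\perp v$. With $a_k,t_k$ from (6) for this $r$, and $m=\theta^{-1}$, let
$$\rho=\sum_{k\ge1}m^{2k-2}a_k,\qquad\tau=\sum_{k\ge2}m^{2k-4}t_k,\qquad V_0=m^4\rho+m^6\tau.$$
Then $V_0=m^2\big[\sum_{k\ge1}m^{2k}a_k+\sum_{k\ge2}m^{2k}t_k\big]$, so
$$(\theta^2-1)V_0=u^\top\Xi u.\tag{10}$$
($T_k$ is symmetric: reverse the word in the sum that defines it.) From $|t_k|\le a_k$ we get $|\tau|\le m^{-2}\rho$ and $|V_0|\le2m^4\rho$. The assumption on the first sum says $d\rho=O(1)$. Let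
$$\eta=\nu^2\sqrt{\log d},\qquad\text{so that}\quad d\eta^2=d\nu^4\log d\to0,\quad\nu^2\le\eta.$$
For large $d$, $\nu^2\le d^{-1/2}$, so hypothesis 2 holds and (2) is available. All statements are for large $d$. Constants $C,c>0$ depend only on $\theta$, $\sup\|R\|$, $|u|$, and the number $\varepsilon$ fixed below. Write $A(x)=\sum_ix_iA_i$.

The target is $V=\mathbb E[(r^\top G(\lambda_0)v)^2]$, suitably truncated, up to $o(1/d)$. Each resolvent will be expanded by Gaussian integration by parts, and every pairing that is neither a ladder nor a reversed ladder must be shown to be small. The following inequalities do this; (f) is the main one.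

The Gram matrix $\mathcal G=(\operatorname{tr}A_iA_j)_{ij}$ has norm $\nu^2$, since it has the same nonzero spectrum as $\mathrm{Cov}(W)$. Let $\mathsf C$ be the $nd\times d$ matrix stacking $A_1,\dots,A_n$. Then $\mathsf C^\top\mathsf C=I$ and $\Phi(B)=\mathsf C^\top(I_n\otimes B)\mathsf C$. So $\Phi$ is positive, $\Phi(I)=I$, $\|\Phi(B)\|\le\|B\|$, and since $\mathsf C\mathsf C^\top\preceq I$,
$$\Phi(M)^\top\Phi(M)\preceq\Phi(M^\top M)\qquad\text{(Kadison–Schwarz)}.\tag{11}$$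
Also $\Phi(B)^\top=\Phi(B^\top)$ and $\operatorname{tr}(\Phi(A)B)=\operatorname{tr}(A\Phi(B))$.

**Lemma 6.** For all vectors $a,b,x$ and matrices $B,X,X_1,X_2,X_3$:

- (a) $\|A(x)\|\le\|A(x)\|_2\le\nu|x|$.
- (b) $\sum_i\operatorname{tr}(A_iB)^2\le\nu^2\|B\|_2^2$.
- (c) $\sum_i(a^\top A_ib)^2\le\nu^2|a|^2|b|^2$ and $\|\Phi(ab^\top)\|\le\nu^2|a||b|$.
- (d) $\|\Phi(ab^\top)\|_2\le\nu|a||b|$.
- (e) $\sum_i|\Phi^k(XA_iB)a|^2\le\nu^4\|X\|^2\|B\|^2|a|^2$ for every $k\ge1$.
- (f) (crossing) $\big|\sum_{j,k}a^\top A_jX_1A_kX_2A_jX_3A_kb\big|\le\nu^2\|X_1\|\|X_2\|\|X_3\||a||b|$.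

*Proof.* (a) $\|A(x)\|_2^2=x^\top\mathcal Gx$. (b) $B\mapsto(\operatorname{tr}A_iB)_i$ is the adjoint of $x\mapsto A(x)$. (c) The first part is (b) with $B=ba^\top$. For unit $x,y$, $x^\top\Phi(ab^\top)y=\sum_i(x^\top A_ia)(b^\top A_iy)$, and Cauchy–Schwarz gives the second. (d) With $Q_a=[A_1a,\dots,A_na]$ we have $\Phi(ab^\top)=Q_aQ_b^\top$. By (c), $\|Q_a\|\le\nu|a|$, and $\|Q_b\|_2^2=b^\top\sum_iA_i^2b=|b|^2$.

(e) Let $k=1$. With $e_l$ the standard basis, $e_l^\top\Phi(XA_iB)a=\operatorname{tr}(A_iB\,\Phi(ae_l^\top)X)$, so by (b) the sum over $i$ and $l$ of its squares is at most $\nu^2\|X\|^2\|B\|^2\sum_l\|\Phi(ae_l^\top)\|_2^2$. Now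
$$\sum_l\|\Phi(ae_l^\top)\|_2^2=\sum_{i,j}\langle A_ia,A_ja\rangle\operatorname{tr}(A_iA_j)=\operatorname{tr}(\mathcal G\,Q_a^\top Q_a)\le\nu^2\|Q_a\|_2^2=\nu^2|a|^2.$$
For $k>1$ put $N_i=\Phi(XA_iB)$. The case $k=1$, for all $a$, says $\sum_iN_i^\top N_i\preceq\nu^4\|X\|^2\|B\|^2I$. By (11) iterated, $\sum_i\Phi^{k-1}(N_i)^\top\Phi^{k-1}(N_i)\preceq\Phi^{k-1}(\sum_iN_i^\top N_i)\preceq\nu^4\|X\|^2\|B\|^2I$.

(f) Summing over $j$ first, the sum is $\sum_kp_k^\top X_3A_kb$ with $p_k=\Phi(X_2^\top A_kX_1^\top)a$. Use Cauchy–Schwarz, (e), and $\sum_k|A_kb|^2=|b|^2$. $\square$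

**The cutoff.** Fix $\varepsilon>0$ with $2+5\varepsilon<\lambda_0$. By Bandeira–Boedihardjo–van Handel (Invent. Math. 234 (2023)), $\mathbb E\|W\|\le2+C\nu^{1/2}(\log d)^{3/4}=2+o(1)$. By (a), $\|W\|$ is a $\nu$-Lipschitz function of $g$, so Gaussian concentration gives $\mathbb P(\|W\|>2+\varepsilon)\le e^{-c/\nu^2}\le e^{-c\sqrt d}$. Let $\chi=\phi(\|W\|)$ with $\phi:[0,\infty)\to[0,1]$ smooth, $\phi=1$ on $[0,2+\varepsilon]$, $\phi=0$ on $[2+2\varepsilon,\infty)$. Then $|\nabla\chi|\le C\nu\,\mathbf 1_{\|W\|>2+\varepsilon}$ almost everywhere. For $z\ge2+4\varepsilon$ put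
$$G=(z-W)^{-1},\qquad\delta=G-m(z),\qquad\mathbb E_\chi[f]=\mathbb E[\chi f].$$
On $\operatorname{supp}\chi$, $\|G\|\le1/(2\varepsilon)$ and $\|\delta\|\le C$. A quantity is *negligible* if it is at most $d^Ce^{-c\sqrt d}$ in absolute value or norm (times $\|Q\|$ if the expression is linear in a matrix $Q$). By (3), $\eta^2\ge\nu^4\ge4/(d+1)^2$, so negligible terms are at most $\eta^2$ (times $\|Q\|$). Replacing $\chi$ by $\chi^2$ or by $1$ in the expectation of a bounded quantity costs a negligible term.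

*Integration by parts.* Let $M=M(g)$ be a product of factors $G$, deterministic matrices and images under $\Phi$ of such products, with $\|M\|_2\le d^C$ on $\operatorname{supp}\chi$. Then
$$\mathbb E_\chi\operatorname{tr}(WM)=\mathbb E_\chi\sum_k\operatorname{tr}(A_k\,\partial_kM)+\text{negligible},\qquad\partial_kG=GA_kG.\tag{12}$$
Indeed $\mathbb E\sum_kg_k\,\chi\operatorname{tr}(A_kM)=\mathbb E\sum_k\partial_k(\chi\operatorname{tr}(A_kM))$, and by (b) $|\sum_k\partial_k\chi\operatorname{tr}(A_kM)|\le|\nabla\chi|\,\nu\|M\|_2$. In words: replace $W$ by $A_k$ and, one factor at a time, $G$ by $GA_kG$; sum over $k$. All uses below have this form after cyclic rotation of a trace, and negligible terms are dropped without comment.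

## 7. The resolvent is close to $m$, and the ladder formula

**Lemma 7.** Uniformly in $z\in[2+4\varepsilon,\infty)$: $\|\mathbb E[\chi\delta]\|\le C\eta$ and $(\mathbb E\|\Phi(\chi\delta)\|^2)^{1/2}\le C\eta$. Consequently $\mathbb E_\chi\|\Phi(\delta)\|^2\le C\eta^2$.

*Proof.* **Step 1, fluctuations of $\Phi(\chi\delta)$.** Let $H=\Phi(\chi\delta)-\mathbb E\Phi(\chi\delta)$, a bounded symmetric random matrix, and $K=\|\sum_i(\partial_iH)^2\|$. Let $g'$ be an independent copy of $g$ and $g^t=tg+\sqrt{1-t^2}\,g'$. The Gaussian covariance identity $\operatorname{Cov}(f,h)=\int_0^1\mathbb E\langle\nabla f(g),\nabla h(g^t)\rangle dt$, applied to entries, gives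
$$\mathbb E\operatorname{tr}H^{2q}=\int_0^1\mathbb E\sum_i\operatorname{tr}\big(\partial_iH(g)\,(\partial_iH^{2q-1})(g^t)\big)dt .$$
Here $\partial_iH^{2q-1}=\sum_{k+l=2q-2}H^k\,\partial_iH\,H^l$. For symmetric $A,B,Y$ and $k+l=2q-2$,
$$|\operatorname{tr}(AY^kBY^l)|\le\tfrac12\operatorname{tr}\big((A^2+B^2)Y^{2q-2}\big).$$
To see this, take $Y$ diagonal with entries $y_a$. The left side is at most $\sum_{a,b}|A_{ab}||B_{ab}||y_a|^k|y_b|^l$. Use $|A_{ab}B_{ab}|\le\frac12(A_{ab}^2+B_{ab}^2)$, then Young's inequality $|y_a|^k|y_b|^l\le\frac k{2q-2}y_a^{2q-2}+\frac l{2q-2}y_b^{2q-2}$, then the symmetry of $A_{ab}^2$ and $B_{ab}^2$ in $a,b$. With $A=\partial_iH(g)$, $B=\partial_iH(g^t)$, $Y=H(g^t)$, summation over $i$ and over the $2q-1$ pairs $(k,l)$ gives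
$$\mathbb E\operatorname{tr}H^{2q}\le(2q-1)\int_0^1\mathbb E\big[\tfrac12(K(g)+K(g^t))\operatorname{tr}H(g^t)^{2q-2}\big]dt .$$
Since $\operatorname{tr}H^{2q-2}\le d^{1/q}(\operatorname{tr}H^{2q})^{1-1/q}$, Hölder's inequality yields $\mathbb E\operatorname{tr}H^{2q}\le(2q-1)d^{1/q}(\mathbb EK^q)^{1/q}(\mathbb E\operatorname{tr}H^{2q})^{1-1/q}$, i.e.
$$(\mathbb E\operatorname{tr}H^{2q})^{1/q}\le(2q-1)\,d^{1/q}(\mathbb EK^q)^{1/q}.$$
Now $\partial_iH=\Phi(\chi GA_iG)+\partial_i\chi\,\Phi(\delta)$, so Lemma 6(e) gives $K\le C(\nu^4+\nu^2\mathbf 1_{\|W\|>2+\varepsilon})$. Take $q=\lceil\log d\rceil$. Then $\mathbb P(\|W\|>2+\varepsilon)^{1/q}\le e^{-c\sqrt d/\lceil\log d\rceil}\le\frac1{d+1}\le\nu^2$ for large $d$, so $(\mathbb EK^q)^{1/q}\le C\nu^4$. Hence $(\mathbb E\|H\|^2)^{1/2}\le(\mathbb E\operatorname{tr}H^{2q})^{1/(2q)}\le C\nu^2\sqrt{\log d}=C\eta$.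

**Step 2, the mean.** Let $\bar\delta=\mathbb E[\chi\delta]$. From $zG=I+WG$ and (12), applied to $x^\top WGy$ for unit $x,y$, $z\,\mathbb E_\chi G=\mathbb E\chi\,I+\mathbb E_\chi[\Phi(G)G]$. Insert $G=m+\delta$, and use $zm=1+m^2$, $z-m=m^{-1}$:
$$m^{-1}\bar\delta=m\Phi(\bar\delta)+\mathbb E_\chi[\Phi(\delta)\delta]=m\Phi(\bar\delta)+\Phi(\bar\delta)\bar\delta+\mathbb E[H\chi\delta]+\text{negligible},$$
where $\chi$ was replaced by $\chi^2$. By Step 1, $\|\mathbb E[H\chi\delta]\|\le C\eta$. As $m^{-1}-m=\sqrt{z^2-4}$ is bounded below and $\|\Phi\|\le1$,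
$$\|\bar\delta\|\le C_1(\|\bar\delta\|^2+\eta)$$
with $C_1$ independent of $z$. When $4C_1^2\eta<1$, solving the quadratic inequality shows that either $\|\bar\delta\|\le2C_1\eta$ or $\|\bar\delta\|\ge1/(2C_1)>2C_1\eta$. But $\bar\delta$ is continuous in $z$ and tends to $0$ as $z\to\infty$, so the first alternative always holds.

**Step 3, conclusion.** $\|\Phi(\chi\delta)\|\le\|H\|+\|\bar\delta\|$ gives the second bound, and the last follows on replacing $\chi^2$ by $\chi$. $\square$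

From here on $z=\lambda_0$ and $m=\theta^{-1}$ until Section 9. Let $\mathcal L=(1-m^2\Phi)^{-1}=\sum_{k\ge0}m^{2k}\Phi^k$. We shall often use
$$\delta=m(W-m)G,\tag{13}$$
which holds because $G-m=m(m^{-1}-G^{-1})G$ and $m^{-1}-G^{-1}=(z-m)-(z-W)$. Its purpose: a factor $\delta$ inside $\Phi$ is small on average, but we can only see this after writing it with a $W$ and integrating by parts.

**Lemma 8 (ladder).** For deterministic $a,b$ of norm $O(1)$ and deterministic $Q$,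
$$\mathbb E_\chi[a^\top GQGb]=m^2\,a^\top\mathcal L(Q)b+O(\|Q\|\eta).$$

*Proof.* Let $y_a=Ga$, $y_b=Gb$ and $e(Q)=\mathbb E_\chi[y_a^\top Qy_b]$. From $zy_b=b+Wy_b$ and (12),
$$z\,e(Q)=\mathbb E_\chi y_a^\top Qb+\mathbb E_\chi y_a^\top Q\Phi(G)y_b+\mathbb E_\chi y_a^\top\Phi(GQ)y_b,$$
the last two terms from the derivative of $y_b$ and of $y_a$. Write $\Phi(G)=m+\Phi(\delta)$ and $\Phi(GQ)=m\Phi(Q)+\Phi(\delta Q)$, move $m\,e(Q)$ to the left and multiply by $m$:
$$e(Q)=m\,\mathbb E_\chi y_a^\top Qb+m\,\mathbb E_\chi y_a^\top Q\Phi(\delta)y_b+m^2e(\Phi(Q))+m\,\mathbb E_\chi y_a^\top\Phi(\delta Q)y_b .$$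
By Lemma 7 the first term is $m^2a^\top Qb+O(\eta\|Q\|)$ and the second is $O(\eta\|Q\|)$. In the last, insert (13) and integrate by parts. The derivative of the $G$ in $\Phi(WGQ)$ gives $\Phi(\Phi(G)GQ)=m\Phi(GQ)+\Phi(\Phi(\delta)GQ)$, whose first part cancels the $-m$ of (13). So
$$\mathbb E_\chi y_a^\top\Phi(\delta Q)y_b=m\,\mathbb E_\chi\Big[y_a^\top\Phi(\Phi(\delta)GQ)y_b+\sum_k\big(y_a^\top A_kG\,\Phi(A_kGQ)y_b+y_a^\top\Phi(A_kGQ)\,GA_ky_b\big)\Big].$$
The first term is $O(\eta\|Q\|)$ by Lemma 7. The sums are $\sum_{k,j}y_a^\top A_kGA_jA_kGQA_jy_b$ and $\sum_{j,k}y_a^\top A_jA_kGQA_jGA_ky_b$, which are crossings: by (f) they are $O(\nu^2\|Q\|)$. Altogether $e(Q)=m^2a^\top Qb+m^2e(\Phi(Q))+O(\eta\|Q\|)$. Iterate, using $\|\Phi^k(Q)\|\le\|Q\|$, $|e(Q)|\le C\|Q\|$ and $m<1$. $\square$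

With $Q=vv^\top$ this is the first attempt of Section 4, with its error. The remedy is to apply the lemma only to matrices of norm $O(\nu^2)$, such as $\Phi(rr^\top)$ or $\Phi(vr^\top)$: then the error is $O(\nu^2\eta)=O(\eta^2)=o(1/d)$. So we first peel off the outermost pairing by hand, and this makes the reversed words visible.

## 8. The second moment up to $o(1/d)$

Put $w=Gv$, $y=Gr$, $x=r^\top Gv$, so $\partial_kw=GA_kw$, $\partial_ky=GA_ky$, $\partial_kx=y^\top A_kw$. We need one estimate in advance.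

**Lemma 9.** $\zeta:=\mathbb E_\chi\,w^\top\Phi\big(G\,\Phi(rr^\top)\,G\big)w\le C(\rho\log d+\eta^2)$.

*Proof.* Let $Q=\Phi(rr^\top)$, so $\|Q\|\le C\nu^2$ by (c), and $Z_k=\mathbb E_\chi w^\top\Phi^k(GQG)w$, $k\ge1$; $\zeta=Z_1$.

**Step 1, expand the left $G$.** From $zG=I+WG$ and (12),
$$m^{-1}Z_k=\mathbb E_\chi w^\top\Phi^k(QG)w+\mathbb E_\chi w^\top\Phi^k(\Phi(\delta)GQG)w+\mathbb E_\chi w^\top\Phi^k(\Phi(GQG)G)w+O(\nu^2\|Q\|).$$
The second and third terms come from the derivatives of the left and the right $G$, with $mZ_k$ moved to the left side. The error comes from the derivatives of the two $w$: these are $\sum_lw^\top A_lG\,\Phi^k(A_lGQG)w$ and, after transposition, $\sum_lw^\top A_lG\,\Phi^k(GQGA_l)w$. By Cauchy–Schwarz, $\sum_l|GA_lw|^2\le C$ and (e), both are $O(\nu^2\|Q\|)$. The second term is $O(\eta\|Q\|)$ by Lemma 7.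

**Step 2, replace the right $G$ by $m$.** In the first and third terms write $G=m+\delta$. The parts with $m$ are $m\,\mathbb E_\chi w^\top\Phi^k(Q)w$ and $mZ_{k+1}$. The parts with $\delta$ are, after transposition, $\mathbb E_\chi w^\top\Phi^k(\delta Q')w$ with $Q'=Q$ or $Q'=\Phi(GQG)$, so $\|Q'\|\le C\|Q\|$. Insert (13) and integrate by parts. As before the derivative of the $G$ next to $W$ cancels the $-m$ and leaves $m\,\mathbb E_\chi w^\top\Phi^k(\Phi(\delta)GQ')w=O(\eta\|Q\|)$. Derivatives of the two $w$ are $O(\nu^2\|Q\|)$ by (e), as in Step 1. If $Q'=\Phi(GQG)$, its derivative gives $m\,\mathbb E_\chi w^\top\Phi^k\big(\sum_lA_lG\,\Phi(GA_lGQG+GQGA_lG)\big)w$. For vectors $a,b$ the inner matrix has the entry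
$$\sum_{l,j}\big(a^\top A_lGA_jGA_lGQGA_jb+a^\top A_lGA_jGQGA_lGA_jb\big),$$
two crossings, so its norm is $O(\nu^2\|Q\|)$ by (f).

**Step 3, iterate.** So $Z_k=m^2\,\mathbb E_\chi w^\top\Phi^k(Q)w+m^2Z_{k+1}+O(\eta\|Q\|)$. By Lemma 8, $\mathbb E_\chi w^\top\Phi^k(Q)w=m^2v^\top\mathcal L\Phi^k(Q)v+O(\eta\|Q\|)$. Iterating, with $|Z_k|\le C\|Q\|$ and $v^\top\Phi^k(rr^\top)v=a_k$,
$$\zeta=m^4v^\top\mathcal L^2\Phi^2(rr^\top)v+O(\nu^2\eta)=m^4\sum_{k\ge0}(k+1)m^{2k}a_{k+2}+O(\eta^2).$$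
Split at $k=\lceil B\log d\rceil$ with $B$ a large constant. The lower part is at most $C\log d\sum_km^{2k}a_{k+2}\le C\rho\log d$. In the upper part $a_k\le\|\Phi(rr^\top)\|\le C\nu^2$, so it is at most $C\nu^2d^{-2}\le C\nu^4\le C\eta^2$ by (3). $\square$

**Proposition 10.** $V:=\mathbb E_\chi[(r^\top Gv)^2]$ at $z=\lambda_0$ satisfies $|V-V_0|\le C(\eta^2+\eta\rho^{1/2})$. In particular $d|V-V_0|\to0$.

*Proof.* **Step 0, expand one factor $x$.** Since $r\perp v$, $zx=r^\top Ww$. By (12), the derivative of $w$ gives $r^\top\Phi(G)w=mx+r^\top\Phi(\delta)w$, and the derivative of the other $x$ gives $R_0$ below: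
$$m^{-1}V=\mathbb E_\chi[x\,r^\top\Phi(\delta)w]+R_0,\qquad R_0=\mathbb E_\chi\sum_i(r^\top A_iw)(y^\top A_iw)=\mathbb E_\chi[r^\top\Phi(ww^\top)y].$$
By Cauchy–Schwarz and Lemma 7, $V=mR_0+O(\eta V^{1/2})+O(\eta^2)$.

**Step 1, expand $y$ in $R_0$.** Let $c_i=r^\top A_iw$ and $c=(c_i)$. From $zy=r+Wy$,
$$m^{-1}R_0=\mathbb E_\chi|c|^2+\mathbb E_\chi[r^\top\Phi(ww^\top)\Phi(\delta)y]+\mathbb E_\chi\alpha+\mathbb E_\chi\beta,\tag{14}$$
where $\alpha,\beta$ come from the derivatives of the first and second $w$: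
$$\alpha=\sum_kr^\top\Phi(GA_kww^\top)A_ky=\sum_{j,k}(r^\top A_jGA_kw)(y^\top A_kA_jw)=\operatorname{tr}\big(G\,\Phi(wy^\top)\Phi(wr^\top)\big),$$
$$\beta=\sum_kr^\top\Phi(ww^\top A_kG)A_ky=\sum_jc_j\,w^\top\Phi(GA_j)y.$$
For the second term of (14), $\Phi(ww^\top)r=\sum_jc_jA_jw$ has norm at most $C\nu|c|$, so the term is $O(\nu\eta(\mathbb E_\chi|c|^2)^{1/2})$. For $\beta$, (b) and (d) give $\sum_j(w^\top\Phi(GA_j)y)^2=\sum_j\operatorname{tr}(A_j\Phi(yw^\top)G)^2\le C\nu^4$, so $\mathbb E_\chi\beta=O(\nu^2(\mathbb E_\chi|c|^2)^{1/2})$.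

**Step 2, the ladder.** As $|c|^2=w^\top\Phi(rr^\top)w$ and $\|\Phi(rr^\top)\|\le C\nu^2$, Lemma 8 gives
$$\mathbb E_\chi|c|^2=m^2v^\top\mathcal L\Phi(rr^\top)v+O(\nu^2\eta)=m^2\sum_{k\ge0}m^{2k}a_{k+1}+O(\eta^2)=m^2\rho+O(\eta^2).$$
So the two error terms of Step 1 are $O(\eta\rho^{1/2}+\eta^2)$.

**Step 3, the reversed ladder: expand $w$ in $\Phi(wr^\top)$.** The term $\alpha$ is where reversed words sit. Let $Q_1=\Phi(vr^\top)$, with $\|Q_1\|\le C\nu^2$ and $\|Q_1\|_2\le C\nu$. From $zw=v+Ww$,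
$$m^{-1}\mathbb E_\chi\alpha=\mathbb E_\chi\operatorname{tr}(G\Phi(wy^\top)Q_1)+\mathbb E_\chi\operatorname{tr}\big(G\Phi(wy^\top)\Phi(\Phi(\delta)wr^\top)\big)+\mathbb E_\chi[\alpha_1+\alpha_2+\alpha_3].$$
The second term is $O(\nu^2\eta)$ by (d), used twice, and Lemma 7. The $\alpha_i$ come from the derivatives of $G$, of $w$ and of $y$ in $G\Phi(wy^\top)$:

- $\alpha_1=\sum_k\operatorname{tr}(GA_kG\Phi(wy^\top)\Phi(A_kwr^\top))=\sum_{k,j}r^\top A_jGA_kB_1A_jA_kw$ with $B_1=G\Phi(wy^\top)$, $\|B_1\|\le C\nu^2$. By (f), $\alpha_1=O(\nu^4)$.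
- $\alpha_2=\sum_k\operatorname{tr}(G\Phi(GA_kwy^\top)\Phi(A_kwr^\top))=\sum_{i,j,k}(r^\top A_jGA_iGA_kw)(y^\top A_iA_jA_kw)$. Summing over $k$ and transposing, this is $\sum_{i,j}y^\top A_iA_j\Theta GA_iGA_jr$ with $\Theta=\Phi(ww^\top)$, $\|\Theta\|\le C\nu^2$. By (f), $\alpha_2=O(\nu^4)$.
- $\alpha_3=\sum_k\operatorname{tr}(G\Phi(wy^\top A_kG)\Phi(A_kwr^\top))=\sum_{i,j}\tau_{ij}s_{ij}$ with $s_{ij}=r^\top A_jGA_iw$ and $\tau_{ij}=\sum_ky^\top A_kGA_iA_jA_kw=\operatorname{tr}(A_iA_jB_2)$, $B_2=\Phi(wy^\top)G$. By (b), isotropy and (d), $\sum\tau_{ij}^2\le\nu^2\sum_j\|A_jB_2\|_2^2=\nu^2\|B_2\|_2^2\le C\nu^4$. Moreover $\mathbb E_\chi\sum s_{ij}^2=\zeta$. By Lemma 9, $|\mathbb E_\chi\alpha_3|\le C\nu^2\zeta^{1/2}\le C(\eta\rho^{1/2}+\eta^2)$.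

Hence $\mathbb E_\chi\alpha=m\,\mathbb E_\chi\operatorname{tr}(G\Phi(wy^\top)Q_1)+O(\eta^2+\eta\rho^{1/2})$.

**Step 4, expand the remaining outer $G$.** From $zG=I+WG$,
$$m^{-1}\mathbb E_\chi\operatorname{tr}(G\Phi(wy^\top)Q_1)=\mathbb E_\chi\operatorname{tr}(\Phi(wy^\top)Q_1)+\mathbb E_\chi\operatorname{tr}(\Phi(\delta)G\Phi(wy^\top)Q_1)+\mathbb E_\chi\sum_{k,j}\big[y^\top A_jQ_1A_kGA_jGA_kw+y^\top A_kGA_jQ_1A_kGA_jw\big].$$
The second term is $O(\nu^2\eta)$ by (d), and the sums (derivatives of $w$ and of $y$) are crossings, $O(\nu^2\|Q_1\|)=O(\nu^4)$ by (f).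

**Step 5, the ladder lemma again.** Here $\operatorname{tr}(\Phi(wy^\top)Q_1)=y^\top\Phi(Q_1)w=r^\top G\,\Phi(Q_1)\,Gv$. By Lemma 8 its $\mathbb E_\chi$ is $m^2r^\top\mathcal L\Phi^2(vr^\top)v+O(\nu^2\eta)$, and
$$r^\top\mathcal L\Phi^2(vr^\top)v=\operatorname{tr}\big(vr^\top\mathcal L\Phi^2(vr^\top)\big)=\sum_{k\ge0}m^{2k}t_{k+2}=\tau .$$

**Step 6, assembly.** $\mathbb E_\chi\alpha=m^4\tau+O(\eta^2+\eta\rho^{1/2})$, so (14) gives $R_0=m^3\rho+m^5\tau+O(\eta^2+\eta\rho^{1/2})$, and $V=V_0+O(\eta^2+\eta\rho^{1/2}+\eta V^{1/2})$. As $|V_0|\le2m^4\rho$, first $V\le C(\rho+\eta^2)$, then $\eta V^{1/2}\le C(\eta\rho^{1/2}+\eta^2)$, and the claim follows. Finally $d(\eta^2+\eta\rho^{1/2})=d\eta^2+(d\eta^2)^{1/2}(d\rho)^{1/2}\to0$. $\square$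

## 9. The normal limit, at $\lambda_0$ and then at $\lambda$: proof of Theorem B

**Step 1, a polynomial in place of the resolvent.** The generating function of the Chebyshev polynomials, with $1+m^2=m\lambda_0$, gives $\frac1{\lambda_0-x}=\sum_{k\ge0}m^{k+1}U_k(x/2)$. Let
$$p(x)=\sum_{k\le K}m^{k+1}U_k(x/2),\qquad K=\lceil A\log d\rceil,\qquad f(g)=\sqrt d\,r^\top p(W)v,$$
with a constant $A$. Write $2+\varepsilon=q_1+q_1^{-1}$ and choose $1<q_1<q_2<\theta$. Since $U_k\big(\frac{q+q^{-1}}2\big)=\sum_{j=0}^kq^{k-2j}$, it is at most $(k+1)\max(|q|,|q|^{-1})^k$ in absolute value. On $\Omega_0=\{\|W\|\le2+\varepsilon\}$ therefore $\|p(W)-G(\lambda_0)\|\le\sum_{k>K}(k+1)m^{k+1}q_1^k\le d^{-10}$ for $A$ large. Also $|p|\le C$ on the ellipse $\{q+q^{-1}:|q|=q_2\}$, which encloses $[-2-\varepsilon,2+\varepsilon]$ at positive distance.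

On $\Omega_0$ the Cauchy formula for $p(W)$ along this ellipse gives $|D^2f[x,x]|\le C\sqrt d\,\|A(x)\|^2\le C\sqrt d\,\nu^2|x|^2$, by (a); so $\|\nabla^2f\|\le C\sqrt d\,\nu^2$ on $\Omega_0$. Off $\Omega_0$: the recursion $U_{k+1}(x/2)=xU_k(x/2)-U_{k-1}(x/2)$ shows that the absolute coefficients of $U_k(x/2)$ sum to at most $2^k$, so $|f|,|\nabla f|,\|\nabla^2f\|\le d^C(C(1+\|W\|))^K$. By concentration the $L^{16K}$ norm of $1+\|W\|$ is at most $4+C\nu\sqrt K\le5$, so $\mathbb E(1+\|W\|)^{16K}\le d^C$. With $\mathbb P(\Omega_0^c)\le e^{-c\sqrt d}$ and Cauchy–Schwarz, $\Omega_0^c$ contributes at most $d^Ce^{-c\sqrt d}$ to all moments below.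

**Step 2, mean and variance.** Since $r\perp v$, Lemma 7 gives $\mathbb Ef=\sqrt d\,\mathbb E_\chi[r^\top Gv]+o(1)=\sqrt d\,r^\top\mathbb E[\chi\delta]v+o(1)=O(\sqrt d\,\eta)+o(1)=o(1)$. By Proposition 10,
$$\sigma^2:=\operatorname{Var}f=dV+o(1)=dV_0+o(1).$$
By (10), $d\,u^\top\Xi u=(\theta^2-1)dV_0$ is bounded by $2(\theta^2-1)m^4d\rho=O(1)$ and at least $-o(1)$. This holds for every $u$, so $d\,\Xi$ is bounded and positive semidefinite up to $o(1)$.

**Step 3, Gaussianity.** Let $\kappa_1=(\mathbb E|\nabla f|^4)^{1/4}$ and $\kappa_2=(\mathbb E\|\nabla^2f\|^4)^{1/4}\le C\sqrt d\,\nu^2+o(d^{-1})$. Chatterjee's second-order Poincaré inequality (PTRF 143 (2009), Thm 2.2) says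
$$d_{TV}\big(f,\mathcal N(\mathbb Ef,\sigma^2)\big)\le2\sqrt5\,\kappa_1\kappa_2/\sigma^2 .$$
To bound $\kappa_1$: $f$ is a polynomial of degree at most $K$ in $g$, and the $j$-th Hermite component contributes $j$ times its variance to $\mathbb E|\nabla f|^2$, so $\mathbb E|\nabla f|^2\le K\sigma^2$. The Poincaré inequality gives $\operatorname{Var}|\nabla f|^2\le4\,\mathbb E|\nabla^2f\,\nabla f|^2\le4\kappa_2^2\kappa_1^2$. So $\kappa_1^4\le4\kappa_2^2\kappa_1^2+K^2\sigma^4$, which forces $\kappa_1^2\le4\kappa_2^2+K\sigma^2$. Along a subsequence with $dV_0\to s>0$ the total variation bound is at most $C\kappa_2(\kappa_2+\sqrt{\log d})$, and $\kappa_2\sqrt{\log d}\le C\sqrt d\,\eta+o(1)\to0$. So $f\Rightarrow\mathcal N(0,s)$. If $dV_0\to0$ along the subsequence, then $f\to0$ in $L^2$, the same statement with $s=0$.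

**Step 4, locating $\lambda$.** With probability tending to $1$, $\Omega_0$ and $|\lambda-\lambda_0|\le\varepsilon$ hold; the segment between $\lambda_0$ and $\lambda$ lies in $[2+4\varepsilon,\infty)$, where Lemma 7 is uniform. Put $\psi(z)=r^\top G(z)v$. By (5), $r^\top\widehat v=\theta\langle v,\widehat v\rangle\psi(\lambda)$, and pairing (5) with $v$ gives $v^\top G(\lambda)v=\theta^{-1}$. By the Poincaré inequality and (c), $\chi\,v^\top G(\lambda_0)v$ has variance at most $C\nu^2$: its partial derivatives are $\chi w^\top A_iw+\partial_i\chi\,v^\top G v$. In the same way $\chi\psi'(z)=-\chi r^\top G^2v$ has variance at most $C\nu^2$ for $|z-\lambda_0|\le\varepsilon$, as $\partial_i(r^\top G^2v)=r^\top GA_iG^2v+r^\top G^2A_iGv$. With Lemma 7, $v^\top G(\lambda_0)v=\theta^{-1}+O_P(\nu+\eta)$. Since $-\partial_zv^\top Gv=v^\top G^2v\ge c$ on the good event, the mean value theorem gives $|\lambda-\lambda_0|=O_P(\nu+\eta)$.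

**Step 5, replacing $\lambda_0$ by $\lambda$.** Let $\bar\psi(z)=\mathbb E[\chi\psi(z)]=r^\top\mathbb E[\chi\delta]v$, so $|\bar\psi(z)|\le C\eta$ for $|z-\lambda_0|\le\varepsilon$, and $\bar\psi'=\mathbb E[\chi\psi']$. On the good event
$$\sqrt d\,|\psi(\lambda)-\psi(\lambda_0)|\le\sqrt d\,|\bar\psi(\lambda)-\bar\psi(\lambda_0)|+\sqrt d\int_{|z-\lambda_0|\le|\lambda-\lambda_0|}|\chi\psi'-\mathbb E\chi\psi'|\,dz .$$
The first term is at most $2C\sqrt d\,\eta$. For fixed $M$ the integral over $|z-\lambda_0|\le M(\nu+\eta)$ has mean at most $CM(\nu+\eta)\nu$, so the second term is $O_P(\sqrt d\,(\nu+\eta)\nu)$. Both tend to $0$, because $\sqrt d\,\eta\to0$ and $\sqrt d\,\nu^2\to0$.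

**Step 6, conclusion.** Hence $\sqrt d\,r^\top\widehat v=\theta\langle v,\widehat v\rangle(f+o_P(1))$ with $\langle v,\widehat v\rangle\to\sqrt{1-\theta^{-2}}$. Along a subsequence with $d\,\Xi\to\Gamma'$, (10) gives $dV_0\to u^\top\Gamma'u/(\theta^2-1)$, so $\sqrt d\,u^\top R\widehat v\Rightarrow\mathcal N(0,u^\top\Gamma'u)$ for every $u$. The Cramér–Wold device gives $\sqrt d\,R\widehat v\Rightarrow\mathcal N(0,\Gamma')$, and $R(\widehat v-\sqrt{1-\theta^{-2}}\,v)=R\widehat v$. If $d\,\Xi\to\Gamma$, this is the full limit. Conversely, suppose the limit is $\mathcal N(0,\Gamma)$. Since $d\,\Xi$ is bounded, every subsequence has a further one with $d\,\Xi\to\Gamma'$, and then $\mathcal N(0,\Gamma')=\mathcal N(0,\Gamma)$ forces $\Gamma'=\Gamma$; so $d\,\Xi\to\Gamma$. Under $d\,R\Sigma R^\top\to\Gamma$ the last condition says $d(R\Sigma R^\top-\Xi)\to0$. $\blacksquare$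

In model (7), by Section 4, $d\,\Xi\to2\theta^{-2}$ as in Theorem A, and the difference $\theta^{-4}$ from $\Gamma$ is exactly the limit of the reversed part $d(1-\theta^{-2})\sum_{k\ge2}\theta^{-2k}T_k$.

## 10. A bottleneck coordinate: proof of Theorem C

The idea is to make coordinate $3$ reach the spike only through the single entry $W_{23}$. Then $\widehat v_3$ is nearly a product of two independent Gaussians.

**The model.** Let $k=\lfloor\sqrt d\rfloor$, $d\ge9$, and split the coordinates as $\{1,2\}\cup B_1\cup\{3\}\cup B_2$ with $|B_1|=k-2$ and $|B_2|=q=d-k-1$. The entries on and above the diagonal are independent centered Gaussians with these variances: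

- on $\{1,2\}\cup B_1$: $\frac1{k+1}$ off the diagonal, $\frac2{k+1}$ on it, except that $W_{22}$ has variance $\frac1{k+1}$;
- $W_{23}$: $\frac1{k+1}$; and $W_{3l}$, $l\in B_2$: $\frac k{(k+1)q}$;
- on $B_2$: $s^2$ times the $\mathrm{GOE}(q)$ variances, $s^2=1-\frac k{(k+1)q}$;
- all other entries vanish.

Take $v=e_1$, $R=e_3^\top$; so $\|R\|=1$ and $Rv=0$. (For $d<9$ take $\mathrm{GOE}(d)$ and $R=0$.) The off-diagonal entries of $\mathbb E[W^2]$ vanish by independence, and its diagonal consists of the row sums of the variances. These are all $1$: a row of $\{1\}\cup B_1$ gives $\frac{k-1}{k+1}+\frac2{k+1}$, row $2$ gives $\frac{k-1}{k+1}+\frac1{k+1}+\frac1{k+1}$, row $3$ gives $\frac1{k+1}+\frac k{k+1}$, a row of $B_2$ gives $\frac k{(k+1)q}+s^2$. So isotropy holds. As $q\ge k$, the norm of $\mathrm{Cov}(W)$ is $\nu^2=\frac2{k+1}$. Hence $d\nu^4\to4$, and hypothesis 2 holds.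

**Step 1, boundedness of the first sum.** On diagonal matrices $\Phi$ acts by the symmetric doubly stochastic matrix $\Pi$ of variances, so $e_3^\top\Phi^K(vv^\top)e_3=(\Pi^K)_{31}$. A walk from $3$ to $1$ must leave $\{3\}\cup B_2$ by a step $3\to2$. Decompose by the position of the last such step: $(\Pi^K)_{31}\le\sum_{j=1}^K(\Pi^{j-1})_{33}\Pi_{32}(\Pi^{K-j})_{21}$. Here $(\Pi^l)_{21}\le\max_a\Pi_{a1}\le\frac2{k+1}$ for $l\ge1$, and $(\Pi^0)_{21}=0$. So $(\Pi^K)_{31}\le\frac{2K}{(k+1)^2}$, and since $d\le(k+1)^2$, $d\sum_{K\ge1}\theta^{-2K}(\Pi^K)_{31}\le2\sum_KK\theta^{-2K}=O(1)$.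

**Step 2, solving the eigenvector equation.** Fix $\varepsilon>0$ with $2+4\varepsilon<\lambda_0$. As in Section 6 (the norm bound and concentration), and by (2), with probability tending to $1$ we have $\|W\|\le2+\varepsilon$ and $|\lambda-\lambda_0|\le\varepsilon$. Let $b=W_{B_2,3}$, $h_a=W_{B_1,a}$ for $a=1,2$, and $G_i(z)=(z-W_{B_i})^{-1}$, with $G_i=G_i(\lambda)$ when no argument is shown. The rows of $X\widehat v=\lambda\widehat v$ in $B_2$ give $\widehat v_{B_2}=G_2b\,\widehat v_3$, and those in $B_1$ give $\widehat v_{B_1}=G_1(h_1\widehat v_1+h_2\widehat v_2)$. Insert these into rows $3$ and $2$: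
$$\widehat v_3=\kappa_3W_{23}\widehat v_2,\qquad\kappa_3=(\lambda-b^\top G_2b)^{-1},\tag{15}$$
$$\big(\lambda-W_{22}-W_{23}^2\kappa_3-h_2^\top G_1h_2\big)\widehat v_2=\big(W_{21}+h_2^\top G_1h_1\big)\widehat v_1.\tag{16}$$
By the Schur complement formula $\kappa_3=[(\lambda-W_{\{3\}\cup B_2})^{-1}]_{33}$, which is bounded.

**Step 3, the coefficients become constants.** The vector $b$ is independent of $W_{B_2}$, with independent entries of variance $\frac k{(k+1)q}\sim\frac1q$, and $W_{B_2}=s\cdot\mathrm{GOE}(q)$ with $s\to1$. So $b^\top G_2(\lambda_0)b$ is close to $\frac1q\operatorname{tr}G_2(\lambda_0)\to m(\lambda_0)=\theta^{-1}$. Also $|b^\top(G_2(\lambda)-G_2(\lambda_0))b|\le C|\lambda-\lambda_0||b|^2\to0$. Hence $b^\top G_2b\to\theta^{-1}$. In the same way $h_2^\top G_1h_2\to\theta^{-1}$, as $h_2$ is independent of $W_{B_1}=\sqrt{\frac{k-1}{k+1}}\,\mathrm{GOE}(k-2)$ and has entries of variance $\frac1{k+1}$. So $\kappa_3\to(\lambda_0-\theta^{-1})^{-1}=\theta^{-1}$,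 and as $W_{22},W_{23}\to0$, the bracket on the left of (16) tends to $\theta$. Also $\widehat v_1=\langle\widehat v,v\rangle\to\sqrt{1-\theta^{-2}}$. All these limits are in probability.

**Step 4, the right side of (16).** Given $W_{B_1}$ with $\|W_{B_1}\|\le2+\varepsilon$, for $|z-\lambda_0|\le\varepsilon$
$$\mathbb E\big|\sqrt{k+1}\,h_2^\top(z-W_{B_1})^{-2}h_1\big|^2=\tfrac1{k+1}\operatorname{tr}(z-W_{B_1})^{-4}\le C .$$
Integrating over $|z-\lambda_0|\le h$ as in Section 5, Step 3, we may replace $\lambda$ by $\lambda_0$ in $\sqrt{k+1}(W_{21}+h_2^\top G_1h_1)$ with error $o_P(1)$. Conditionally on $(W_{B_1},h_1)$ the result is $\mathcal N\big(0,1+h_1^\top(\lambda_0-W_{B_1})^{-2}h_1\big)$, and this variance tends to $1-m'(\lambda_0)=\frac{\theta^2}{\theta^2-1}$ in probability. It is independent of $\zeta:=\sqrt{k+1}\,W_{23}\sim\mathcal N(0,1)$, because $W_{23}$ is independent of $W_{B_1},h_1,h_2,W_{21}$.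

**Step 5, conclusion.** By (16) and Slutsky's lemma $(\zeta,\sqrt{k+1}\,\widehat v_2)\Rightarrow(\zeta,\theta^{-1}\zeta')$ with $\zeta'\sim\mathcal N(0,1)$ independent of $\zeta$, since $\frac1\theta\cdot\frac{\sqrt{\theta^2-1}}\theta\cdot\frac\theta{\sqrt{\theta^2-1}}=\theta^{-1}$. By (15),
$$\sqrt d\,\widehat v_3=\frac{\sqrt d}{k+1}\,\kappa_3\,\zeta\,\sqrt{k+1}\,\widehat v_2\Rightarrow\theta^{-2}\zeta\zeta'.$$
The product $\zeta\zeta'$ has mean $0$, variance $1$ and fourth moment $9\ne3$, so the limit is not Gaussian. $\blacksquare$
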